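
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{problem}[theorem]{Problem}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A parity obstruction to prescribing the components\\ and a band-sum of a 2-link}


\begin{abstract}
Given 2-knots $K_1,K_2,K_3$, is there a 2-component 2-link with components $K_1,K_2$ that has $K_3$ as a band-sum? We show that in general there is not: for instance, the 2-twist-spun trefoil is not a band-sum of any 2-link with trivial components. The obstruction comes from the $\mathbb Z$-torsion subgroup $T(K)$ of the Alexander module of a 2-knot $K$. It is finite, and for every odd prime $p$ the parity of $\dim_{\mathbb F_p}T(K)/pT(K)$ is additive under every band-sum. The proof finds, over each field, a two-variable polynomial that specializes to the Alexander polynomials of $K_1$, $K_2$ and $K_3$, and compares its versions over $\mathbb Q$ and over $\mathbb F_p$ by means of Reidemeister torsion and duality.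
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

\subsection{Band-sums}

All manifolds and maps are smooth, and corners are rounded without comment. An \emph{$m$-component 2-link} is a closed oriented surface $L=(K_1,\dots,K_m)\subset S^4$ each of whose components $K_i$ is diffeomorphic to $S^2$; for $m=1$ it is a \emph{2-knot}. Two 2-links are \emph{equivalent} if an orientation-preserving diffeomorphism of $S^4$ carries one to the other and preserves the order and the orientations of the components. Write $B^n$ for the closed unit ball in $\mathbb R^n$.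

Let $L=(L_1,L_2)$ be a 2-component 2-link. A \emph{band} is an embedding $h:B^1\times B^2\to S^4$ such that
\[
h(B^1\times B^2)\cap L=h(\partial B^1\times B^2),\qquad h(\{-1\}\times B^2)\subset L_1,\qquad h(\{1\}\times B^2)\subset L_2,
\]
with orientations compatible with those of $L_1$ and $L_2$. The discs $h(\{\pm1\}\times B^2)$ are its \emph{feet}, and the arc $h(B^1\times\{0\})$ is its \emph{core}. The corresponding \emph{band-sum} of $L$ is the 2-knot
\[
\bigl(L_1\cup L_2-h(\partial B^1\times \mathrm{int}\,B^2)\bigr)\cup h(B^1\times\partial B^2),
\]
oriented compatibly with $L$.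

\begin{problem}[Ogasa \cite{Ogasa}]\label{prob}
Let $K_1,K_2,K_3$ be arbitrary 2-knots. Is there a 2-component 2-link $L=(L_1,L_2)$ such that $L_1$ is equivalent to $K_1$, $L_2$ is equivalent to $K_2$, and a band-sum of $L$ is $K_3$?
\end{problem}

The source prints ``$K_2$ (resp.\ $K_2$)'' for the knots to which $L_1$ (resp.\ $L_2$) is equivalent; $K_1$ (resp.\ $K_2$) is plainly intended. It does not spell out the definition of a band-sum; the one above is the standard convention.

If $L$ is split, that is, if some standard $S^3\subset S^4$ separates its components, and the band meets this $S^3$ only in the disc $h(\{0\}\times B^2)$, transversely, then the band-sum is the connected sum $K_1\#K_2$. In general, however, the components may be linked with each other and the band may wander through their complement. The fundamental group shows how much freedom this gives. Let $G=\pi_1(S^4\setminus L)$, with base point close to the core of the band. Running along the core to $L_1$, around $L_1$ and back gives a meridian $a$ of $L_1$; in the other direction one obtains a meridian $b$ of $L_2$. Filling $L_2$ back in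 kills $b$, filling $L_1$ back in kills $a$, and the band identifies $a$ with $b$. So, with suitable orientations,
\begin{equation}\label{eq:groups}
\pi_1(S^4\setminus K_1)=G/\langle\langle b\rangle\rangle,\qquad \pi_1(S^4\setminus K_2)=G/\langle\langle a\rangle\rangle,\qquad \pi_1(S^4\setminus K_3)=G/\langle\langle ba^{-1}\rangle\rangle
\end{equation}
(see Section~\ref{sec:ext}). Already the trivial link gives nontrivial band-sums. Here $G$ is free on meridians $x,y$. Every homotopy class of arcs from $L_1$ to $L_2$ contains an embedded arc, since the ambient dimension is $4$. Every embedded arc is the core of a band: one has to choose an oriented 2-plane field in the 3-dimensional normal bundle of the arc, prescribed at both ends, and the space of oriented 2-planes in $\mathbb R^3$ is connected. So for every word $w$ there is a band with $a=x$ and $b=wyw^{-1}$. Its band-sum has group $\langle x,y\mid x=wyw^{-1}\rangle$. For $w=yx$ the relation reads $xyx=yxy$, and the group is not abelian, since it maps onto the symmetric group on three letters by sending $x$ and $y$ to different transpositions.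

The three quotients of $G$ in \eqref{eq:groups} are thus quite independent at first sight, and one might guess that the components put no restriction on the band-sum. There is, however, a restriction of parity type.

\subsection{Results}

Let $K$ be a 2-knot and $E(K)$ its exterior, the complement of an open tubular neighborhood. Then $H_1(E(K))\cong\mathbb Z$. The \emph{Alexander module} $M(K)=H_1(E(K);\mathbb Z[t^{\pm1}])$ is the first homology of the infinite cyclic cover of $E(K)$, where $t$ is a generator of the group of deck transformations. Let $T(K)\subset M(K)$ be the $\mathbb Z$-torsion subgroup. It is finite (Proposition~\ref{prop:alex}). For an odd prime $p$ put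
\[
\varepsilon_p(K)=\dim_{\mathbb F_p}T(K)/pT(K)\ \bmod 2\ \in\mathbb Z/2 .
\]
This is the parity of the number of cyclic summands of the $p$-primary part of $T(K)$. It is an invariant of the equivalence class of $K$, and it does not depend on orientations.

\begin{theorem}\label{thm:main}
If a band-sum of a 2-link $(K_1,K_2)$ is $K_3$, then for every odd prime $p$
\[
\varepsilon_p(K_3)=\varepsilon_p(K_1)+\varepsilon_p(K_2)\in\mathbb Z/2 .
\]
\end{theorem}

An equivalent description of $\varepsilon_p$ by the multiplicity of the root $-1$ of Alexander polynomials is given in Proposition~\ref{prop:mult}. For an odd prime $q$ let $Z_q$ be the 2-twist-spin of the torus knot $T(2,q)$; thus $Z_3$ is the 2-twist-spun trefoil. Let $O$ be the trivial 2-knot.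

\begin{theorem}\label{thm:answer}
For every odd prime $q$ there is no 2-link with trivial components of which $Z_q$ is a band-sum. Hence the answer to Problem~\ref{prob} is negative: for the triple $(O,O,Z_q)$ the 2-link $L$ does not exist.
\end{theorem}

\begin{proof}[Proof, given Theorem~\ref{thm:main}]
By Zeeman \cite{Zeeman}, the 2-twist-spin of a classical knot $\kappa$ is fibered. Its fiber is the punctured double branched cover $\Sigma_2(\kappa)$, and its monodromy is the deck involution $\iota$. We have $x+\iota x=0$ for all $x\in H_1(\Sigma_2(\kappa))$. Indeed, represent $x$ by a cycle off the branch set. Its image in $S^3$ bounds a surface transverse to $\kappa$, and the preimage of that surface has boundary $x+\iota x$. For $\kappa=T(2,q)$ the double branched cover is the lens space $L(q,1)$. The infinite cyclic cover of the exterior is homotopy equivalent to the fiber, and $t$ acts on its homology by the monodromy, so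
\begin{equation}\label{eq:Zq}
M(Z_q)=T(Z_q)=\mathbb Z/q\quad\text{with }t=-1 .
\end{equation}
Hence $\varepsilon_q(Z_q)=1$, while $\varepsilon_p(Z_q)=0$ for $p\ne q$. Since $M(O)=0$, we have $\varepsilon_q(O)=0$, and Theorem~\ref{thm:main} excludes the triple $(O,O,Z_q)$.
\end{proof}

Section~\ref{sec:smallest} shows the argument on the smallest example and explains the two difficulties that the general proof has to overcome. Sections~\ref{sec:alex}--\ref{sec:proof} prove Theorem~\ref{thm:main}. Section~\ref{sec:conseq} draws further consequences; in particular, \emph{every} pair $(K_1,K_2)$ admits infinitely many $K_3$ for which the answer is negative.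

\section{The argument in the smallest case}\label{sec:smallest}

Let $\doteq$ denote equality up to units of the Laurent polynomial ring in question, and put $\Lambda=\mathbb Z[s^{\pm1},t^{\pm1}]$.

\subsection{One polynomial for three knots}

Abelianize $G$ so that $a\mapsto s$ and $b\mapsto t$. The quotients in \eqref{eq:groups} correspond to the substitutions
\[
(s,t)\mapsto(t,1),\qquad(s,t)\mapsto(1,t),\qquad(s,t)\mapsto(t,t).
\]
We look for one object over $\Lambda$ whose three specializations are the Alexander modules of $K_1,K_2,K_3$. Let $X$ be the exterior of the union of the link and the core of the band, and let $A\subset X$ be a graph carrying the loops $a$ and $b$, which form a basis of $\pi_1(A)$. Each knot exterior is obtained, up to homotopy, from $X$ by attaching a 2-cell along one of the loops $b$, $a$, $ba^{-1}$ in $A$. If the 2-cell is attached to both $X$ and $A$, then the homology of the pair does not change, by excision. On the other hand $A$ becomes a circle carrying a generator of the first homology of the knot exterior, so the relative first homology becomes the Alexander module. The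 module $H_1(X,A;\Lambda)$ is therefore the natural candidate.

For the trivial link with the band $w=yx$ it can be computed by hand. The group $G$ is free on $x,y$, with $a=x$ and $b=yxyx^{-1}y^{-1}$. The module $H_1(X,A;\Lambda)$ has generators $e_x,e_y$ and relations $da=db=0$, where $dx=e_x$, $dy=e_y$ and $d(uv)=du+u\,dv$ (Fox calculus). The coefficient of $e_y$ in $db$ is $1+yx-yxyx^{-1}y^{-1}$, which abelianizes to $1+st-t$. Since $da=e_x$, the module is $\Lambda/(g)$ with
\[
g=1-t+st,\qquad g(t,1)=t,\qquad g(1,t)=1,\qquad g(t,t)=1-t+t^2 .
\]
The first two specializations are units, the Alexander polynomial of the trivial knot. The third is the Alexander polynomial of the group $\langle x,y\mid xyx=yxy\rangle$.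

\subsection{Why the triple $(O,O,Z_3)$ is excluded}

Suppose that $Z_3$ is a band-sum of a 2-link with trivial components. By \eqref{eq:Zq} the module $M(Z_3)$ is $\mathbb Z/3$ with $t=-1$: its Alexander polynomial is $1$ over $\mathbb Q$ and $1+t$ over $\mathbb F_3$. Assume that over each of the fields $\mathbb Q$ and $\mathbb F_3$ there is a polynomial in $s,t$ that specializes to the Alexander polynomials over that field, as in the example. Assume also that the one over $\mathbb Q$ can be scaled so that it and its three specializations have coprime integral coefficients. Let $v\in\mathbb F_3(s,t)$ be the quotient of the polynomial over $\mathbb F_3$ by the reduction mod $3$ of the integral one. Then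
\[
v(t,1)\doteq1,\qquad v(1,t)\doteq1,\qquad v(t,t)\doteq1+t .
\]
Assume finally the symmetry
\begin{equation}\label{eq:symtoy}
v(s,t)=s^\alpha t^\beta\,v(s^{-1},t^{-1})\qquad\text{for some }\alpha,\beta\in\mathbb Z .
\end{equation}
Put $t=1$: since $v(s,1)$ is a constant times $s^m$, we get $\alpha=2m$, so $\alpha$ is even. In the same way $s=1$ shows that $\beta$ is even. But $v(t,t)=ct^m(1+t)$ gives $v(t,t)/v(t^{-1},t^{-1})=t^{2m+1}$, so $\alpha+\beta$ is odd. This is a contradiction.

\subsection{Two difficulties}

\emph{Principality.} Over $k[s^{\pm1},t^{\pm1}]$, what specializes well is the Fitting ideal of $H_1(X,A)$, and an ideal in two variables need not be principal. Without this the argument breaks down for exactly the triple above: the ideal $(s+1,t+1)\subset\mathbb F_3[s^{\pm1},t^{\pm1}]$ specializes to $(1)$, $(1)$ and $(t+1)$, it is invariant under $s\mapsto s^{-1},t\mapsto t^{-1}$, and the greatest common divisor of its elements is $1$. Section~\ref{sec:principal} shows that the Fitting ideal is principal. The reason is that, near every character of $G$, the chain complex of $(X,A)$ is defined over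 a ring of \emph{noncommutative} power series, where finitely generated submodules of free modules are free.

\emph{Symmetry.} Why should \eqref{eq:symtoy} hold? In the example, $g=1-t+st$, whereas $g(s^{-1},t^{-1})\doteq 1-s+st$; so the polynomial $g$ itself need not be symmetric. Poincar\'e duality does not control $g$, but it identifies the quotient $\overline g/g$, where $\overline g=g(s^{-1},t^{-1})$, with a Reidemeister torsion, up to a monomial and a constant. The torsion is defined \emph{integrally}, so the quotient $\overline g/g$ for $\mathbb F_p$ is the reduction of the one for $\mathbb Q$, again up to a monomial and a constant. This is the symmetry of $v$; see Section~\ref{sec:duality}.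

\section{The Alexander module of a 2-knot}\label{sec:alex}

\subsection{Fitting ideals}

Let $B$ be a commutative ring and $M$ a $B$-module with a presentation $B^m\to B^r\to M\to0$. The ideal $\mathrm{Fitt}_0(M)$ generated by the $r\times r$ minors of the presentation matrix does not depend on the presentation. We have $\mathrm{Fitt}_0(0)=B$, and Fitting ideals commute with base change: $\mathrm{Fitt}_0(B'\otimes_BM)=\mathrm{Fitt}_0(M)B'$. If $B$ is a PID and $M\cong\bigoplus B/(b_i)$ is finitely generated and torsion, then $\mathrm{Fitt}_0(M)=(\prod b_i)$. So the exponent of a prime $(\varpi)$ in $\mathrm{Fitt}_0(M)$ is the length of the localization $M_{(\varpi)}$, and $\mathrm{Fitt}_0$ is multiplicative on short exact sequences of finitely generated torsion modules. In particular, over a DVR with uniformizer $\varpi$ it is $(\varpi^{\mathrm{length}\,M})$. For $B=k[t^{\pm1}]$, with $k$ a field, and $\dim_kM<\infty$ it is generated by the characteristic polynomial of $t$ on $M$.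

\subsection{Torsion and Alexander polynomials}

Let $K$ be a 2-knot. For a field $k$ let $\Delta_K^k$ be a generator of $\mathrm{Fitt}_0H_1(E(K);k[t^{\pm1}])$. We shall see that $\Delta_K^k\neq0$. Let $\Delta^0_K\in\mathbb Z[t^{\pm1}]$ be $\Delta_K^{\mathbb Q}$ scaled to have coprime integral coefficients, that is, to be primitive; it is unique up to $\pm t^m$.

\begin{proposition}\label{prop:alex}
Let $K$ be a 2-knot, $M=M(K)$ and $T=T(K)$.
\begin{enumerate}
\item[(a)] $\Delta_K^k(1)\ne0$ for every field $k$, and multiplication by $t-1$ is onto on $M$.
\item[(b)] $T$ is finite.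
\item[(c)] $\Delta^0_K(1)=\pm1$, and for every prime $p$
\[
\Delta_K^{\mathbb F_p}\doteq\chi_{K,p}\cdot(\Delta_K^0\bmod p),
\]
where $\chi_{K,p}\in\mathbb F_p[t]$ is the characteristic polynomial of $t$ on $T/pT$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $k$ be a field or $\mathbb Z$, and $E=E(K)$. The short exact sequence of coefficients $k[t^{\pm1}]\xrightarrow{t-1}k[t^{\pm1}]\to k$ gives
\[
H_1(E;k[t^{\pm1}])\xrightarrow{t-1}H_1(E;k[t^{\pm1}])\to H_1(E;k)\to H_0(E;k[t^{\pm1}])=k\xrightarrow{\,t-1=0\,}k .
\]
The map $H_1(E;k)=k\to k$ is onto, hence an isomorphism. So $t-1$ is onto on $H_1(E;k[t^{\pm1}])$. If $k$ is a field, base change along $t\mapsto1$ gives $(\Delta^k_K(1))=\mathrm{Fitt}_0(0)=k$.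

(b) For every prime $p$ we have $M/pM=H_1(E;\mathbb F_p[t^{\pm1}])$, because $H_0(E;\mathbb Z[t^{\pm1}])=\mathbb Z$ has no $p$-torsion. By (a) this is a finitely generated torsion module over $\mathbb F_p[t^{\pm1}]$, hence finite. The quotient $N=M/T$ is $\mathbb Z$-torsion-free, so
\begin{equation}\label{eq:TMN}
0\to T/pT\to M/pM\to N/pN\to0
\end{equation}
is exact and $T/pT$ is finite. As $E$ is compact, $M$ is a finitely generated module over the noetherian ring $\mathbb Z[t^{\pm1}]$, and so is $T$. Hence $T$ is killed by some integer $p_1\cdots p_l$ with $p_i$ prime. In the filtration $T\supset p_1T\supset p_1p_2T\supset\dots\supset0$ the $i$-th graded piece is a quotient of $T/p_iT$. So $T$ is finite.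

(c) We first show that $\mathrm{Fitt}_0(N)$ is principal. Choose an exact sequence $0\to U\to\mathbb Z[t^{\pm1}]^n\to N\to0$ and a maximal ideal $\mathfrak m$ of $\mathbb Z[t^{\pm1}]$; it contains a prime number $p$. Put $\mathcal O=\mathbb Z[t^{\pm1}]_{\mathfrak m}$. Since $N_{\mathfrak m}$ has no $p$-torsion, $U_{\mathfrak m}/p\to(\mathcal O/p)^n$ is injective. The ring $\mathcal O/p$ is a localization of the PID $\mathbb F_p[t^{\pm1}]$, so $U_{\mathfrak m}/p$ is free. Lift a basis to a map $\mathcal O^q\to U_{\mathfrak m}$. It is onto by Nakayama's lemma. As $U_{\mathfrak m}\subset\mathcal O^n$ has no $p$-torsion, the kernel $V$ satisfies $V/pV=0$, hence $V=0$ by Nakayama again. Thus $U_{\mathfrak m}\cong\mathcal O^q$. Since $N\otimes\mathbb Q=M\otimes\mathbb Q=H_1(E;\mathbb Q[t^{\pm1}])$ and $\Delta^{\mathbb Q}_K\ne0$, the module $N$ is $\mathbb Z[t^{\pm1}]$-torsion, so $q=n$ and $\mathrm{Fitt}_0(N)_{\mathfrak m}$ is generated by one nonzero determinant. So $\mathrm{Fitt}_0(N)$ is a nonzero, locally principal ideal, i.e.\ an invertible ideal, and invertible ideals of a UFD are principal: $\mathrm{Fitt}_0(N)=(d)$.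

By (a), $t-1$ is onto on $N$; base change along $t\mapsto1$ gives $d(1)=\pm1$. In particular $d$ is primitive. Base change to $\mathbb Q$ shows that $d$ generates $\mathrm{Fitt}_0H_1(E;\mathbb Q[t^{\pm1}])$, so $d\doteq\Delta^0_K$. Finally, $\mathrm{Fitt}_0(N/pN)=(d\bmod p)$ by base change, and the multiplicativity of $\mathrm{Fitt}_0$ in \eqref{eq:TMN} is the asserted formula.
\end{proof}

\section{The exterior of a thrice-punctured 3-sphere}\label{sec:geom}

Let $(K_1,K_2)$ be a 2-link and let $K_3$ be the band-sum along $h$. In this section we construct the pair $(X,A)$ of Section~\ref{sec:smallest}. A 3-manifold $Y$ bounded by the three spheres puts $K_1$, $K_2$ and $K_3$ on an equal footing and makes duality available.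

\subsection{The 3-manifold $Y$}\label{sec:Y}

\begin{lemma}\label{lem:Y}
There is a compact 3-manifold $Y\subset S^4$, diffeomorphic to $S^3$ minus three open balls, whose boundary spheres $S_1,S_2,S_3$ satisfy: $S_1$ and $S_2$ are isotopic in $S^4$ to $K_1$ and $K_2$, and $S_3=K_3$.
\end{lemma}

\begin{proof}
The idea is to thicken $K_1$ and $K_2$ on the side away from the band and to add the band.

The feet are 2-dimensional discs in the surface $K_1\cup K_2$, and $h$ is an immersion, so along the feet the derivative of $h$ in the $B^1$-direction is nowhere tangent to $K_i$. Extend $h|_{\{\pm1\}\times B^2}$ to an embedding of $\{\pm1\}\times B^2_{1+\delta}$ into $K_1\cup K_2$, and then extend $h$ smoothly to $[-1-\epsilon,1+\epsilon]\times B^2_{1+\delta}$ with these values on $\{\pm1\}\times B^2_{1+\delta}$. For small $\epsilon,\delta$ the extension is again an embedding.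

The normal bundle of $K_i$ is trivial, because its Euler number, the self-intersection number of $K_i$ in $S^4$, is $0$. In a trivialization, the band direction over the enlarged foot, taken modulo the tangent planes of $K_i$, is a map from a disc to $\mathbb R^2\setminus0$. It has winding number $0$ along the boundary of the disc, so it extends over the complementary disc of $K_i$ to a nowhere zero normal field. Let $K_i\times[-\epsilon,0]$ be a thin collar of $K_i=K_i\times0$ along this field, on the side \emph{opposite} to the band, given by the extended $h$ over the enlarged foot. For small $\epsilon$ it meets the band only in the foot: over the enlarged foot because the extended $h$ is an embedding, and elsewhere because the rest of $K_i$ is compact and disjoint from the band. Put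
\[
Y=K_1\times[-\epsilon,0]\ \cup\ h(B^1\times B^2)\ \cup\ K_2\times[-\epsilon,0].
\]
This is two copies of $S^2\times I$ joined by a 3-dimensional 1-handle, that is, $S^3$ minus three open balls. Its boundary spheres are $K_1\times\{-\epsilon\}$, $K_2\times\{-\epsilon\}$ and the band-sum $K_3$.
\end{proof}

Let $P=Y\times[-1,1]\subset S^4$ be a product neighborhood of $Y=Y\times0$, and let $X=S^4\setminus\mathrm{int}\,P$. Then
\[
\partial X=Y_+\cup Y_-\cup\bigcup_{i=1}^3S_i\times[-1,1],\qquad Y_\pm=Y\times\{\pm1\},
\]
and $Y_\pm$ are simply connected. Put $G=\pi_1(X)$. The manifold $P$ is the union of tubular neighborhoods of two spheres isotopic to $K_1,K_2$ and of a thickened arc $B^1\times(B^2\times[-1,1])$. So the exterior of the link is $X$ with a 3-handle attached, and $G$ is the group of the link.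

\subsection{The theta graph}\label{sec:theta}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[fill=gray!15] (0,0) circle (1.8);
\draw[fill=white] (-0.8,0.3) circle (0.45);
\draw[fill=white] (0.8,0.3) circle (0.45);
\draw[very thick] (0,-0.5) -- (-0.48,-0.02);
\draw[very thick] (0,-0.5) -- (0.48,-0.02);
\draw[very thick] (0,-0.5) -- (0,-1.8);
\node at (-0.8,0.3) {$S_1$};
\node at (0.8,0.3) {$S_2$};
\node at (1.75,-1.25) {$S_3$};
\node at (0.3,-1.0) {$\Upsilon$};
\node at (0,1.25) {$Y$};
\fill (4.2,0) circle (0.08);
\fill (8.0,0) circle (0.08);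
\draw[very thick] (4.2,0) .. controls (5.0,1.5) and (7.2,1.5) .. (8.0,0);
\draw[very thick] (4.2,0) -- (8.0,0);
\draw[very thick] (4.2,0) .. controls (5.0,-1.5) and (7.2,-1.5) .. (8.0,0);
\node at (6.1,1.4) {$e_1$};
\node at (6.1,0.25) {$e_2$};
\node at (6.1,-1.4) {$e_3$};
\node at (3.8,0) {$Y_+$};
\node at (8.45,0) {$Y_-$};
\end{tikzpicture}
\caption{Left: the manifold $Y$, drawn one dimension lower as a disc with two holes, and the tripod $\Upsilon$ joining its three boundary spheres. Right: the theta graph $A\subset\partial X$, formed by the copies of $\Upsilon$ in $Y_+$ and $Y_-$ and three arcs; the edge $e_i$ runs from $Y_+$ to $Y_-$ across $S_i\times[-1,1]$.}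
\label{fig:theta}
\end{figure}

Let $\Upsilon\subset Y$ be a standard tripod with legs ending at points $p_i\in S_i$; three balls joined by a standard tripod form a standard ball in $S^3$, so $\overline{Y\setminus N(\Upsilon)}$ is a 3-ball. Let
\[
A=\Upsilon\times\{\pm1\}\cup\bigcup_ip_i\times[-1,1]\ \subset\ \partial X .
\]
This is a theta graph with edges $e_1,e_2,e_3$ from $Y_+$ to $Y_-$, where $e_i$ crosses $S_i\times[-1,1]$ (Figure~\ref{fig:theta}). Its fundamental group $F=\pi_1(A)$, based at the vertex in $Y_+$, is free on
\[
a=e_1e_3^{-1},\qquad b=e_2e_3^{-1}.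
\]

With $D_i=N(\Upsilon)\cap S_i$, let $H=N(\Upsilon)\times\{\pm1\}\cup\bigcup_iD_i\times[-1,1]$, a regular neighborhood of $A$ in $\partial X$, and let $H'=\overline{\partial X\setminus H}$. The next lemma is what will make duality useful: $H$ and $H'$ look the same from inside $X$.

\begin{lemma}\label{lem:HH}
For every local coefficient system $\mathcal L$ of modules over a ring on $X$ there are linear isomorphisms
\[
H_*(X,H;\mathcal L)\cong H_*(X,A;\mathcal L)\cong H_*(X,H';\mathcal L).
\]
\end{lemma}

\begin{proof}
The first isomorphism is clear because $H$ deformation retracts to $A$. The manifold $H'$ consists of the two balls $\overline{Y\setminus N(\Upsilon)}\times\{\pm1\}$ joined by the three 1-handles $\overline{S_i\setminus D_i}\times[-1,1]$. So it deformation retracts to a theta graph $A'$ with one vertex in each of $Y_\pm$ and one edge through each $S_i\times[-1,1]$. Let $\phi:A'\to A$ be the homeomorphism matching vertices and edges. We claim that $\phi$ is homotopic in $\partial X$ to the inclusion of $A'$. First move the vertices of $A'$ inside $Y_\pm$ to those of $A$. Then both $i$-th edges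 are paths with the same ends in $Y_+\cup S_i\times[-1,1]\cup Y_-$. This space is simply connected, since it is glued from simply connected pieces along the spheres $S_i\times\{\pm1\}$. So the edges are homotopic rel endpoints.

By the homotopy extension property there is a homotopy $\Phi_u:X\to X$ with $\Phi_0=\mathrm{id}$ and $\Phi_1|_{A'}=\phi$. The homotopy identifies $\Phi_1^*\mathcal L$ with $\mathcal L$, and $\Phi_1$ induces a map $H_*(X,A';\mathcal L)\to H_*(X,A;\mathcal L)$. It is an isomorphism by the five lemma, because $\Phi_1\simeq\mathrm{id}$ on $X$ and $\phi$ is a homeomorphism. As $H_*(X,H';\mathcal L)\cong H_*(X,A';\mathcal L)$, the lemma follows.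
\end{proof}

\subsection{The pair $(X,A)$ is acyclic over $\mathbb Z$}

\begin{lemma}\label{lem:acyclic}
$H_j(X)=0$ for $j\ge2$, the group $H_1(X)$ is free on the classes of $a$ and $b$, and $H_*(X,A;\mathbb Z)=0$.
\end{lemma}

\begin{proof}
By Alexander duality $\tilde H_j(X)\cong\tilde H^{3-j}(Y)$, and $Y\simeq S^2\vee S^2$. So $X$ is connected, $H_1(X)\cong\mathbb Z^2$ and $H_j(X)=0$ for $j\ge2$. Let $S_i'$ be $S_i$ pushed into the interior of $Y\times0$. Let $\eta\subset Y$ be an arc from $S_i$ to $S_j$ that meets $S_i'$ and $S_j'$ once each, transversely in $Y$, and misses the third pushed-in sphere. Since $Y_\pm$ are simply connected and $S_i,S_j$ are connected,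
\begin{equation}\label{eq:freehom}
e_ie_j^{-1}\ \text{ is freely homotopic in }\partial X\text{ to }\ \partial(\eta\times[-1,1]),\ \text{ suitably oriented.}
\end{equation}
The disc $\eta\times[-1,1]$ meets $S_i'$ and $S_j'$ once each, transversely, and is disjoint from the third sphere. So $(\mathrm{lk}(\cdot,S'_1),\mathrm{lk}(\cdot,S'_2))$ sends $a=e_1e_3^{-1}$ to $(\pm1,0)$ and $b=e_2e_3^{-1}$ to $(0,\pm1)$. Being a surjection $H_1(X)\cong\mathbb Z^2\to\mathbb Z^2$, it is an isomorphism, and $a,b$ form a basis of $H_1(X)$. So $A\to X$ is a homology isomorphism.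
\end{proof}

\subsection{The three knot exteriors}\label{sec:ext}

The manifold $Y$ is a collar of $S_3$ together with a 3-dimensional 2-handle $\Delta_3\times\eta$, where $\Delta_3$ is the core disc and the cocore $\eta$ is an arc from $S_1$ to $S_2$. Hence $P$ is a tubular neighborhood of $S_3'$ together with $\Delta_3\times(\eta\times[-1,1])$. The latter meets $X$ in $\Delta_3\times\partial(\eta\times[-1,1])$. So $E(K_3)$ is $X$ with a 4-dimensional 2-handle with core $\eta\times[-1,1]$, and by \eqref{eq:freehom} its attaching circle is freely homotopic to $(e_2e_1^{-1})^{\pm1}=(ba^{-1})^{\pm1}$. The three boundary spheres of $Y$ play symmetric roles: for $K_1$ the arc runs from $S_2$ to $S_3$ and the circle is $b^{\pm1}$, and for $K_2$ it runs from $S_1$ to $S_3$ and the circle is $a^{\pm1}$. Up to homotopy equivalence, therefore,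
\[
E(K_1)\simeq X\cup_bD^2,\qquad E(K_2)\simeq X\cup_aD^2,\qquad E(K_3)\simeq X\cup_{ba^{-1}}D^2 .
\]
Since $G$ is the group of the link, this gives \eqref{eq:groups}: if the vertex of $\Upsilon$ and its legs to $S_1,S_2$ are chosen along the core of the band, then $a$ and $b$ are, with suitable orientations, the meridians described in Section~\ref{sec:intro}. Identify $\mathbb Z[H_1(X)]$ with $\Lambda=\mathbb Z[s^{\pm1},t^{\pm1}]$ by $a\mapsto s$, $b\mapsto t$. For a suitable generator of $H_1(E(K_i))$, the maps $H_1(X)\to H_1(E(K_i))\cong\mathbb Z$ induce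
\[
\varphi_1:(s,t)\mapsto(t,1),\qquad\varphi_2:(s,t)\mapsto(1,t),\qquad\varphi_3:(s,t)\mapsto(t,t).
\]
We use the same symbols for $k[s^{\pm1},t^{\pm1}]\to k[t^{\pm1}]$, where $k$ is a field. From now on the modules and polynomials of $K_1,K_2,K_3$ are formed with these generators $t$; this does not affect $\dim_{\mathbb F_p} T(K_i)/pT(K_i)$.

\begin{lemma}\label{lem:ext}
For every field $k$ and $i=1,2,3$ we have $H_1(X,A;k[t^{\pm1}]_{\varphi_i})\cong H_1(E(K_i);k[t^{\pm1}])$, where $k[t^{\pm1}]_{\varphi_i}$ is the coefficient system given by $\varphi_i$.
\end{lemma}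

\begin{proof}
Let $A_i$ be $A$ with the corresponding 2-cell attached. Each of the words $b$, $a$, $ba^{-1}$ is part of a basis of $F$, so $A_i\simeq S^1$, and $\pi_1(A_i)\to H_1(E(K_i))$ is an isomorphism. With coefficients in $k[t^{\pm1}]$, therefore, $H_1(A_i)=0$, and the inclusion induces an isomorphism $H_0(A_i)\cong H_0(E(K_i))$ (both are $k$). The exact sequence of the pair gives $H_1(E(K_i))\cong H_1(E(K_i),A_i)$, and excision of the 2-cell gives $H_1(E(K_i),A_i)\cong H_1(X,A)$.
\end{proof}

\section{The chain complex of $(X,A)$}\label{sec:chain}

Triangulate $X$ with $A$ as a subcomplex. Since $X$ is connected, there is a forest in the 1-skeleton whose union $A^+$ with $A$ contains all vertices and deformation retracts to $A$ (take a maximal tree of the 1-skeleton with $A$ collapsed to a point). Let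
\[
C=C_*(X,A^+;\mathbb Z[G]),
\]
the cellular chain complex of the universal cover relative to the preimage of $A^+$. It consists of finitely generated free left $\mathbb Z[G]$-modules, with bases that we fix, and it lives in degrees $1,\dots,4$. For a ring homomorphism $\mathbb Z[G]\to B$ write $C_B=B\otimes_{\mathbb Z[G]}C$; then $H_*(X,A;B)=H_*(C_B)$. As $C_0=0$,
\begin{equation}\label{eq:coker}
H_1(X,A;B)=\mathrm{coker}\bigl(B\otimes C_2\to B\otimes C_1\bigr).
\end{equation}
So $H_1(X,A;-)$ commutes with base change of commutative coefficient rings, and so does its Fitting ideal.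

\begin{lemma}\label{lem:contract}
Let $B$ be a commutative ring, $I$ an ideal contained in its Jacobson radical, and $D$ a bounded complex of finitely generated projective $B$-modules, zero in negative degrees. If $D/ID$ is acyclic, then $D$ is contractible.
\end{lemma}

\begin{proof}
The map $D_1\to D_0$ is onto modulo $I$, so its cokernel $Q$ satisfies $Q=IQ$ and vanishes by Nakayama's lemma. Hence $D_1\to D_0$ splits, and $D_1'=\ker(D_1\to D_0)$ is finitely generated projective. The complex $\cdots\to D_3\to D_2\to D_1'$ satisfies the same hypotheses and is shorter. Induct on the length.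
\end{proof}

For a field $k$ let $R=R_k=k[s^{\pm1},t^{\pm1}]$. The complex $C_k$ is acyclic by Lemma~\ref{lem:acyclic}. So Lemma~\ref{lem:contract} applies to $C_R$ localized at the maximal ideal $(s-1,t-1)$, and shows that
\begin{equation}\label{eq:torsion}
C_{k(s,t)}\text{ is contractible, and all }H_j(X,A;R)\text{ are finitely generated torsion modules.}
\end{equation}

\section{The Fitting ideal is principal}\label{sec:principal}

Let $\Omega$ be an algebraic closure of $k$, and let $J=\mathrm{Fitt}_0H_1(X,A;R_k)$. We study $J$ in the complete local ring of $\Omega[s^{\pm1},t^{\pm1}]$ at a point $\omega$ of the torus $(\Omega^\times)^2$. This ring is $\Omega[[x,y]]$; it has dimension two, and images of maps between free modules over it need not be free. The remedy is to lift the complex to noncommutative power series before abelianizing. The lift exists because $G$ has the same nilpotent quotients as the free group $F$, and it helps because of the following lemma.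

\begin{lemma}\label{lem:fir}
Let $\mathcal P=\Omega\langle\langle x,y\rangle\rangle$ be the ring of formal power series in two noncommuting variables. Every finitely generated left submodule $W$ of a free module $\mathcal P^n$ is free.
\end{lemma}

\begin{proof}
A series with nonzero constant term is a unit, by the geometric series. Let $u_1,\dots,u_r$ be a generating set of $W$ of minimal cardinality. Suppose that it satisfies nontrivial relations. Choose one, $\sum c_iu_i=0$, whose order $\nu=\min_i\mathrm{ord}(c_i)$ is least possible. No $c_i$ is a unit, for otherwise $u_i$ could be omitted. So the $c_i$ have zero constant term, and we can write $c_i=xc_i'+yc_i''$. Then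
\[
x\sum c_i'u_i+y\sum c_i''u_i=0\quad\text{in }\mathcal P^n .
\]
A series without constant term can be written in only one way as $xf+yf'$, so $\sum c_i'u_i=0=\sum c_i''u_i$. One of these relations is nontrivial of order $\nu-1$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:principal}
For every field $k$ the ideal $\mathrm{Fitt}_0H_1(X,A;R_k)=(g_k)$ is principal, and $g_k(1,1)\ne0$.
\end{proposition}

\begin{proof}
\emph{Step 1: a noncommutative deformation of every character.} The homomorphism $F\to G$ induces an isomorphism on $H_1$ by Lemma~\ref{lem:acyclic}. Also $H_2(G)=0$: an Eilenberg--MacLane space of $G$ is obtained from $X$ by attaching cells of dimension at least $3$, so $H_2(X)=0$ surjects onto $H_2(G)$. Stallings' theorem \cite{Stallings} says that a homomorphism inducing an isomorphism on $H_1(\,\cdot\,;\mathbb Z)$ and an epimorphism on $H_2(\,\cdot\,;\mathbb Z)$ induces isomorphisms of all quotients by terms of the lower central series. Hence $F/F_n\cong G/G_n$ for all $n\ge1$, where $F_1=F$ and $G_1=G$.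

The Magnus homomorphism $F\to\mathcal P^\times$, $a\mapsto1+x$, $b\mapsto1+y$, maps $F_n$ into $1+(\deg\ge n)$. This follows by induction from
\[
uvu^{-1}v^{-1}=1+(uv-vu)u^{-1}v^{-1},
\]
since $uv-vu=(u-1)(v-1)-(v-1)(u-1)$ has order at least $m+1$ if $u\in1+(\deg\ge m)$ and $v\in1+(\deg\ge1)$. So it induces compatible homomorphisms from $F/F_n\cong G/G_n$ to the units of $\mathcal P/(\deg\ge n)$, and in the limit a homomorphism $\mu:G\to\mathcal P^\times$ with $\mu(a)=1+x$, $\mu(b)=1+y$.

Let $\omega=(\omega_1,\omega_2)\in(\Omega^\times)^2$, regarded as a character of $G$ through $H_1(X)$, and consider the ring homomorphism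
\[
\Psi:\mathbb Z[G]\to\mathcal P,\qquad g\mapsto\omega(g)\mu(g).
\]
Its composite with the abelianization $\mathcal P\to\mathcal B:=\Omega[[x,y]]$ has values in a commutative ring, so it factors through $\Lambda$. That is, it is the composite
\[
\mathbb Z[G]\to\Lambda\to R\to\mathcal B,\qquad s\mapsto\omega_1(1+x),\quad t\mapsto\omega_2(1+y).
\]
The map $R\to\mathcal B$ is injective, being Taylor expansion at $\omega$. So the fraction field $Q(\mathcal B)$ contains $k(s,t)$, and $H_*(X,A;Q(\mathcal B))=0$ by \eqref{eq:torsion}.

\emph{Step 2: $J\mathcal B$ is a nonzero principal ideal.} Let $c_j=\mathrm{rank}\,C_j$. By Lemma~\ref{lem:fir}, the image $W$ of $\mathcal P\otimes C_2\to\mathcal P\otimes C_1$ is free, say of rank $q$. So $\mathcal P\otimes C_2=Z\oplus W'$, where $Z$ is the kernel and $W'\cong W$. Being a direct summand, $Z$ is finitely generated, hence free by Lemma~\ref{lem:fir}; its rank is $c_2-q$, as one sees after tensoring with $\Omega$. Now tensor with $\mathcal B$. The map $\mathcal B\otimes C_2\to\mathcal B\otimes C_1$ vanishes on $\mathcal B\otimes Z$ and is given on $\mathcal B\otimes W'$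 by a matrix $U:\mathcal B^q\to\mathcal B^{c_1}$. So $H_1(X,A;\mathcal B)=\mathrm{coker}\,U$ by \eqref{eq:coker}.

We show $q=c_1$. Over $Q(\mathcal B)$ the cokernel of $U$ vanishes, so $q\ge c_1$. On the other hand, the image of $\mathcal P\otimes C_3$ in $\mathcal P\otimes C_2$ lies in $Z$. Over $Q(\mathcal B)$ the sequence $C_3\to C_2\to C_1\to0$ is exact, so the image of $C_3$ has dimension $c_2-c_1$, and it lies in $Q(\mathcal B)\otimes Z$, which has dimension $c_2-q$. Hence $q\le c_1$. So $U$ is square, and $J\mathcal B=\mathrm{Fitt}_0(\mathrm{coker}\,U)=(\det U)\neq0$.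

\emph{Step 3: $J$ is principal.} By Step 2, $J\ne0$. Let $g$ be the greatest common divisor of the elements of $J$ and write $J=gJ'$. Suppose $J'\neq R$. By the Nullstellensatz $J'$ vanishes at some $\omega\in(\Omega^\times)^2$. Use this $\omega$ in Steps 1 and 2. As $gJ'\mathcal B=J\mathcal B$ is principal and nonzero, $J'\mathcal B=(\delta)$ is principal, and $\delta$ is not a unit since every element of $J'$ vanishes at $\omega$.

The elements of $J'$ have greatest common divisor $1$ in $R$, hence also in the PID $k(s)[t^{\pm1}]$, by Gauss's lemma. A B\'ezout identity there, with denominators cleared, gives a nonzero element of $J'\cap k[s^{\pm1}]$. Its image in $\mathcal B$ is a nonzero element of $\Omega[[x]]$, that is, $x^m$ times a unit. Exchanging the roles of $s$ and $t$, we find $y^n$ times a unit in $J'\mathcal B$. So $\delta$ divides $x^m$ and $y^n$ in the UFD $\mathcal B$ and must be a unit, a contradiction. Hence $J=(g)$.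

\emph{Step 4: the value at $(1,1)$.} Base change along $s,t\mapsto1$ gives $(g(1,1))=\mathrm{Fitt}_0H_1(X,A;k)=\mathrm{Fitt}_0(0)=k$.
\end{proof}

Normalize $g_{\mathbb Q}$ to be a primitive element $g_0$ of $\Lambda$.

\begin{corollary}\label{cor:spec}
For $i=1,2,3$ and every field $k$,
\[
\Delta^k_{K_i}\doteq\varphi_i(g_k),\qquad g_0(1,1)=\pm1,\qquad\Delta^0_{K_i}\doteq\varphi_i(g_0)\ \text{ in }\mathbb Z[t^{\pm1}] .
\]
\end{corollary}

\begin{proof}
The first formula is Lemma~\ref{lem:ext} and base change along $\varphi_i$. For the second, let $J_{\mathbb Z}=\mathrm{Fitt}_0H_1(X,A;\Lambda)$. Since $J_{\mathbb Z}R_{\mathbb Q}=g_0R_{\mathbb Q}$, we have $J_{\mathbb Z}\subset g_0R_{\mathbb Q}\cap\Lambda=g_0\Lambda$ by Gauss's lemma. The augmentation of $J_{\mathbb Z}$ is $\mathrm{Fitt}_0H_1(X,A;\mathbb Z)=\mathrm{Fitt}_0(0)=\mathbb Z$. So $g_0(1,1)$ divides $1$. Hence $\varphi_i(g_0)$ has value $\pm1$ at $t=1$, so it is primitive, and by the first formula for $k=\mathbb Q$ it is $\Delta^0_{K_i}$ up to $\pm t^m$.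
\end{proof}

\section{Duality and torsion}\label{sec:duality}

Let $\overline{\phantom{f}}$ denote the involution $s\mapsto s^{-1}$, $t\mapsto t^{-1}$. We now compare $g_0$ with $g_{\mathbb F_p}$.

\subsection{Torsion of a contractible complex}\label{sec:tau}

Let $D$ be a bounded contractible complex of finitely generated based free modules over a domain $B$, and let $\Gamma$ be a contraction: $d\Gamma+\Gamma d=1$. Over the fraction field one sees that $D_{\mathrm{odd}}$ and $D_{\mathrm{even}}$ have the same rank. Put
\[
\tau(D)=\det\bigl(d+\Gamma:D_{\mathrm{odd}}\to D_{\mathrm{even}}\bigr).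
\]
Let $\Gamma,\Gamma'$ be two contractions. The composite of $d+\Gamma':D_{\mathrm{odd}}\to D_{\mathrm{even}}$ and $d+\Gamma:D_{\mathrm{even}}\to D_{\mathrm{odd}}$ is
\[
d\Gamma'+\Gamma d+\Gamma\Gamma'=1+(\Gamma-\Gamma')d+\Gamma\Gamma' .
\]
Since $d\Gamma d=d=d\Gamma'd$, the map $(\Gamma-\Gamma')d$, which preserves degrees, has square $0$; and $\Gamma\Gamma'$ raises the degree by $2$. So the composite is block triangular with unipotent diagonal blocks, and its determinant is $1$. Thus $\det(d+\Gamma|_{D_{\mathrm{even}}})\cdot\det(d+\Gamma'|_{D_{\mathrm{odd}}})=1$ for all $\Gamma,\Gamma'$. It follows that $\tau(D)$ is a unit of $B$ and does not depend on the contraction. It commutes with homomorphisms of domains, because contractions can be base changed. A change of bases over a subring multiplies $\tau(D)$ by a unit of that subring.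

\subsection{Torsion and the Fitting ideal}

\begin{proposition}\label{prop:torsion}
For every field $k$, $\tau(C_{k(s,t)})=c\,s^it^j\,\overline{g_k}/g_k$ for some $c\in k^\times$ and $i,j\in\mathbb Z$.
\end{proposition}

\begin{proof}
Write $\tau=\tau(C_{k(s,t)})$. Let $\mathfrak p$ be a height-one prime of $R=R_k$, $\varpi$ a uniformizer of the DVR $R_{\mathfrak p}$, and $v_{\mathfrak p}$ its valuation. In $C_{R_{\mathfrak p}}$ the cycles are direct summands, since the boundaries are submodules of free modules and hence free. The complex is acyclic over the fraction field. By Smith normal form it becomes, after changes of bases over $R_{\mathfrak p}$, a direct sum of complexes $R_{\mathfrak p}\xrightarrow{\varpi^n}R_{\mathfrak p}$ in degrees $j+1,j$. If $j$ is even, $d+\Gamma$ on the odd part of such a summand is $d=\varpi^n$. If $j$ is odd, it is $\Gamma=\varpi^{-n}$. Put $\lambda_j(\mathfrak p)=\mathrm{length}\,H_j(X,A;R)_{\mathfrak p}$. Then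
\[
v_{\mathfrak p}(\tau)=\sum_j(-1)^j\lambda_j(\mathfrak p),\qquad \lambda_0(\mathfrak p)=0,\qquad\lambda_1(\mathfrak p)=v_{\mathfrak p}(g_k),
\]
where the last equality holds because $\mathrm{Fitt}_0$ over a DVR measures length.

Poincar\'e--Lefschetz duality for the oriented manifold $X$ with $\partial X=H\cup H'$ gives
\[
H_j(X,H;R)\cong\overline{H^{4-j}(X,H';R)} .
\]
Here the right side is the cohomology of $\mathrm{Hom}_R(C_*(X,H';R),R)$, with $R$ acting through the involution. By Lemma~\ref{lem:HH}, $H_*(X,H;R)\cong H_*(X,A;R)\cong H_*(X,H';R)$ as $R$-modules, and these modules are torsion by \eqref{eq:torsion}. Localize the duality isomorphism at $\mathfrak p$; on the right this means localizing at $\overline{\mathfrak p}$ before applying the involution. In the universal coefficient theorem over $R_{\overline{\mathfrak p}}$ the $\mathrm{Hom}$-term of a torsion module vanishes, so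
\[
H^{4-j}(X,H';R)_{\overline{\mathfrak p}}\cong\mathrm{Ext}^1\bigl(H_{3-j}(X,H';R)_{\overline{\mathfrak p}},R_{\overline{\mathfrak p}}\bigr),
\]
which has length $\lambda_{3-j}(\overline{\mathfrak p})$. Hence $\lambda_j(\mathfrak p)=\lambda_{3-j}(\overline{\mathfrak p})$. This says $\lambda_4(\mathfrak p)=0$, $\lambda_3(\mathfrak p)=\lambda_0(\overline{\mathfrak p})=0$ and $\lambda_2(\mathfrak p)=\lambda_1(\overline{\mathfrak p})=v_{\overline{\mathfrak p}}(g_k)=v_{\mathfrak p}(\overline{g_k})$. So
\[
v_{\mathfrak p}(\tau)=\lambda_2(\mathfrak p)-\lambda_1(\mathfrak p)=v_{\mathfrak p}(\overline{g_k}/g_k)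
\]
for all height-one primes $\mathfrak p$. Since $R$ is a UFD, $\tau g_k/\overline{g_k}$ is a unit of $R$, that is, of the form $c\,s^it^j$.
\end{proof}

\subsection{Comparing $\mathbb Q$ and $\mathbb F_p$}

The torsions in Proposition~\ref{prop:torsion}, for $k=\mathbb Q$ and for $k=\mathbb F_p$, are images of a single integral element. This is the source of the symmetry \eqref{eq:symtoy}.

\begin{proposition}\label{prop:sym}
Let $p$ be a prime, $g_p=g_{\mathbb F_p}$, $\gamma=g_0\bmod p$ and $v=g_p/\gamma\in\mathbb F_p(s,t)^\times$. There are $\alpha,\beta\in\mathbb Z$ with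
\[
v/\overline v=s^\alpha t^\beta .
\]
\end{proposition}

\begin{proof}
Let $S=\{f\in\Lambda:f(1,1)=\pm1\}$, and let $I\subset\Lambda$ be the augmentation ideal. For $u\in I$ and $f\in S$ we have $1+u/f=(f+u)/f$ with $f+u\in S$. So $S^{-1}I$ lies in the Jacobson radical of $S^{-1}\Lambda$, and $S^{-1}\Lambda/S^{-1}I=\mathbb Z$. The complex $C_{\mathbb Z}$ is acyclic by Lemma~\ref{lem:acyclic}, so $C_{S^{-1}\Lambda}$ is contractible by Lemma~\ref{lem:contract}. Its torsion is a unit $f_1/f_2$ of $S^{-1}\Lambda$ with $f_2\in S$. The augmentation sends units of $S^{-1}\Lambda$ to $\pm1$, so $f_1\in S$ as well.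

For $k=\mathbb Q$ or $\mathbb F_p$, the elements of $S$ map to elements of $R_k$ that do not vanish at $(1,1)$, in particular to nonzero ones. So $S^{-1}\Lambda$ maps to $k(s,t)$, and $f_1/f_2$ maps to $\tau(C_{k(s,t)})$. Apply Proposition~\ref{prop:torsion}.

For $k=\mathbb Q$ we get $f_1g_0=\lambda s^it^jf_2\overline{g_0}$ with $\lambda\in\mathbb Q^\times$. All four polynomials $f_1,g_0,f_2,\overline{g_0}$ have value $\pm1$ at $(1,1)$, by Corollary~\ref{cor:spec} for $g_0$, so $\lambda=\pm1$. This is therefore an identity in $\Lambda$, and it can be reduced mod $p$: in $\mathbb F_p(s,t)$,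
\[
f_1/f_2=\pm s^it^j\,\overline\gamma/\gamma .
\]
For $k=\mathbb F_p$ we get $f_1/f_2=\lambda_ps^{i'}t^{j'}\,\overline{g_p}/g_p$ with $\lambda_p\in\mathbb F_p^\times$. Comparing the two,
\[
g_p\overline\gamma=c\,s^\alpha t^\beta\,\overline{g_p}\gamma
\]
for some $c\in\mathbb F_p^\times$ and $\alpha,\beta\in\mathbb Z$. At $(1,1)$ neither $g_p$ nor $\gamma$ vanishes, and evaluation there gives $c=1$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $p$ be a prime, $v$ as in Proposition~\ref{prop:sym}, $\chi_i=\chi_{K_i,p}$ the characteristic polynomial of $t$ on $T(K_i)/pT(K_i)$, and $r_i=\deg\chi_i=\dim_{\mathbb F_p}T(K_i)/pT(K_i)$. We show that $r_1$, $r_2$, $r_3$ have the parities of $\alpha$, $\beta$, $\alpha+\beta$.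

Put $v_i=\varphi_i(g_p)/\varphi_i(\gamma)\in\mathbb F_p(t)^\times$; numerator and denominator are nonzero at $t=1$. By Corollary~\ref{cor:spec} and Proposition~\ref{prop:alex}(c),
\[
v_i\doteq\Delta^{\mathbb F_p}_{K_i}\big/(\Delta^0_{K_i}\bmod p)\doteq\chi_i,\qquad\text{say}\quad v_i=c_it^{m_i}\chi_i .
\]
Applying $\varphi_i$, which commutes with the involutions, to $g_p\overline\gamma=s^\alpha t^\beta\overline{g_p}\gamma$, we get
\[
v_i(t)/v_i(t^{-1})=t^{n_i},\qquad n_1=\alpha,\quad n_2=\beta,\quad n_3=\alpha+\beta .
\]
On the other hand $\chi_i(t^{-1})=t^{-r_i}\chi_i^{\mathrm{rev}}(t)$, where $\chi_i^{\mathrm{rev}}$ has the coefficients of $\chi_i$ in reverse order. So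
\begin{equation}\label{eq:chi}
\chi_i(t)/\chi_i^{\mathrm{rev}}(t)=t^{\,n_i-2m_i-r_i}.
\end{equation}
The polynomial $\chi_i$ is monic, so $\chi_i^{\mathrm{rev}}(0)=1$; and $\chi_i(0)\ne0$, because $t$ acts invertibly. The left side of \eqref{eq:chi} thus has order $0$ at $t=0$, and therefore
\[
n_i=r_i+2m_i\equiv r_i\pmod2 .
\]
Consequently $r_1+r_2+r_3\equiv\alpha+\beta+(\alpha+\beta)\equiv0\pmod2$, which for odd $p$ is the assertion of Theorem~\ref{thm:main}. \qed

\medskip

The exponent in \eqref{eq:chi} has turned out to be $0$, so the proof gives slightly more: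
\begin{equation}\label{eq:selfrec}
\chi_{K,p}=\chi_{K,p}^{\mathrm{rev}}\qquad\text{for every 2-knot }K\text{ and every prime }p ,
\end{equation}
since $K$ is a component of the split link $(K,O)$, which has the band-sum $K\#O$.

\begin{proposition}\label{prop:mult}
For every 2-knot $K$ and every odd prime $p$,
\[
\varepsilon_p(K)\equiv\mathrm{mult}_{t=-1}\bigl(\Delta^{\mathbb F_p}_K\bigr)-\mathrm{mult}_{t=-1}\bigl(\Delta^0_K\bmod p\bigr)\pmod2 .
\]
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:alex}(c) the right side is the multiplicity of $-1$ as a root of $\chi=\chi_{K,p}$, and $\chi(1)\ne0$ by Proposition~\ref{prop:alex}(a). By \eqref{eq:selfrec} the roots of $\chi$ in an algebraic closure other than $-1$ come in pairs $\{\rho,\rho^{-1}\}$ with $\rho\ne\rho^{-1}$ and equal multiplicities. So $\mathrm{mult}_{t=-1}(\chi)\equiv\deg\chi=\dim_{\mathbb F_p}T(K)/pT(K)\pmod 2$.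
\end{proof}

\begin{remark}
For $p=2$ the congruence $r_1+r_2+r_3\equiv0$ carries no information. In characteristic $2$ the only element with $\rho=\rho^{-1}$ is $1$, which is not a root of $\chi_{K,2}$. So all roots pair up by \eqref{eq:selfrec}, and $\dim_{\mathbb F_2} T(K)/2T(K)$ is even for every $K$.
\end{remark}

\section{Further consequences}\label{sec:conseq}

A connected sum is a band-sum of a split link, so Theorem~\ref{thm:main} shows that $\varepsilon_p$ is additive under connected sum.

\begin{corollary}
For every pair of 2-knots $(K_1,K_2)$ there are infinitely many 2-knots $K_3$, pairwise inequivalent, such that no 2-link with components equivalent to $K_1,K_2$ has $K_3$ as a band-sum.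
\end{corollary}

\begin{proof}
For an odd prime $q$ let $K_3=K_1\#K_2\#Z_q$. By \eqref{eq:Zq}, $\varepsilon_q(K_3)=\varepsilon_q(K_1)+\varepsilon_q(K_2)+1$, so Theorem~\ref{thm:main} excludes $(K_1,K_2,K_3)$. For $p\ne q$ we have $\varepsilon_p(K_3)=\varepsilon_p(K_1)+\varepsilon_p(K_2)$. So for distinct $q$ the sequences $(\varepsilon_p(K_3))_p$ are distinct.
\end{proof}

\begin{corollary}
If a 2-knot $K$ is obtained from an $m$-component 2-link $(L_1,\dots,L_m)$ by $m-1$ disjoint bands, then $\varepsilon_p(K)=\sum_i\varepsilon_p(L_i)$ for every odd prime $p$. In particular, $\varepsilon_p(K)=0$ if all $L_i$ are trivial, for example if $K$ is a ribbon 2-knot.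
\end{corollary}

\begin{proof}
Perform the bands one at a time. Since $K$ is connected and there are only $m-1$ bands, each band joins two different components of the 2-link obtained so far. So each step is a band-sum of a 2-component sublink, and Theorem~\ref{thm:main} applies. A ribbon 2-knot is obtained in this way from a trivial 2-link.
\end{proof}

Let $\varepsilon(K)=(\varepsilon_p(K))_p$, where $p$ runs over the odd primes. As $T(K)$ is finite, $\varepsilon(K)\in\bigoplus_{p}\mathbb Z/2$.

\begin{corollary}
Every element of $\bigoplus_{p\ \mathrm{odd}}\mathbb Z/2$ is $\varepsilon(K)$ for some 2-knot $K$. A triple $(\epsilon_1,\epsilon_2,\epsilon_3)$ of elements of this group is of the form $(\varepsilon(K_1),\varepsilon(K_2),\varepsilon(K_3))$ for some band-sum $K_3$ of a 2-link $(K_1,K_2)$ if and only if $\epsilon_3=\epsilon_1+\epsilon_2$.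
\end{corollary}

\begin{proof}
By \eqref{eq:Zq}, $\varepsilon(Z_q)$ is the $q$-th basis vector, and $\varepsilon$ is additive under connected sum and zero on $O$; this proves the first statement. Necessity in the second statement is Theorem~\ref{thm:main}. For sufficiency choose $K_1,K_2$ with $\varepsilon(K_i)=\epsilon_i$ and let $K_3=K_1\#K_2$, a band-sum of the split link with components $K_1,K_2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ogasa}
Eiji Ogasa, \emph{Nonribbon 2-links all of whose components are trivial knots and some of whose band-sums are nonribbon knots}, arXiv:1803.04581 (2018).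

\bibitem{Stallings}
Stallings, \emph{Homology and central series of groups}, J. Algebra 2 (1965).

\bibitem{Zeeman}
Zeeman, \emph{Twisting spun knots}, Trans. AMS 115 (1965).

\end{thebibliography}

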